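\title{Degeneracy, bicliques, and the chromatic number of triangle-free graphs}

\begin{abstract}
Let $\mathcal H$ be a class of graphs closed under taking induced subgraphs, and suppose that the degeneracy of every $G\in\mathcal H$ is bounded by a function of the largest $t$ such that $G$ contains $K_{t,t}$ as a subgraph. We prove that $\chi(G)\le |G|^{o(1)}$ for the triangle-free graphs $G\in\mathcal H$; this is a conjecture from a paper of Nguyen, Scott and Seymour. It follows from a bound on independent sets: for all integers $k,r\ge1$ and all $\varepsilon\in(0,1)$ there is $c>0$ such that, if every $C_4$-free induced subgraph $F$ of $G$ has at most $k|F|$ edges and every neighborhood in $G$ induces an $r$-colorable graph, then $\alpha(G)\ge c\,|G|\,(1+D)^{-\varepsilon}$, where $D$ is the average degree of $G$. In a counterexample we cover a positive fraction of the vertices, several times over, by independent subsets of neighborhoods, and we find a dense $C_4$-free induced subgraph either between the covered vertices and the centers of these neighborhoods, or by a random reweighting process that turns dense pairs of independent sets into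 edges.
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a graph $G$ we write $|G|$ for the number of vertices, $e(G)$ for the number of edges, $\alpha(G)$ for the largest size of an independent set, and $\chi(G)$ for the chromatic number. The \emph{degeneracy} of $G$ is the maximum, over all subgraphs $G'$ of $G$, of the minimum degree of $G'$. If the degeneracy is at most $k$, we can delete the vertices one at a time, each having degree at most $k$ when it is deleted. Hence $e(G)\le k|G|$, and coloring greedily in the reverse order gives $\chi(G)\le k+1$.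

Large degeneracy does not force large chromatic number: the complete bipartite graph $K_{t,t}$ has degeneracy $t$ and chromatic number $2$. Let $\tau(G)$ be the maximum $t$ such that $G$ contains a subgraph, not necessarily induced, isomorphic to $K_{t,t}$. The degeneracy of $G$ is always at least $\tau(G)$. We are interested in classes of graphs in which such bicliques are the \emph{only} source of degeneracy, in the sense that the degeneracy is bounded above by a function of $\tau$. This alone does not make the chromatic number small. The complete graph $K_n$ has degeneracy $n-1\le 2\lfloor n/2\rfloor=2\tau(K_n)$ and chromatic number $n$; the trouble is that its bicliques are far from induced. In a \emph{triangle-free} graph, one with no clique of size $3$, this cannot happen: two vertices on the same side of a biclique have a common neighbor, so both sides are independent sets. There, every biclique is an honest bipartite piece, and one expects a graph whose density comes only from such pieces to be easy to color. The following conjecture from the paper of Nguyen, Scott and Seymour \cite{NSS} makes this precise.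

\begin{quote}
\textbf{Conjecture.} Let $\mathcal H$ be a class of graphs closed under taking induced subgraphs, and suppose that there is a function $f$ such that every $G\in\mathcal H$ has degeneracy at most $f(\tau(G))$. Then $\chi(G)\le|G|^{o(1)}$ for every triangle-free $G\in\mathcal H$; that is, there is a function $g$, depending on $\mathcal H$, with $g(n)\to0$ as $n\to\infty$ and $\chi(G)\le|G|^{g(|G|)}$ for every triangle-free $G\in\mathcal H$.
\end{quote}

To see what is being asked, consider triangle-free graphs on $n$ vertices with no further hypothesis. They satisfy $\chi\le2\sqrt n+1$: while some vertex has degree at least $\sqrt n$, give its neighborhood a new color and delete the neighborhood; this happens at most $\sqrt n$ times, and what remains can be colored greedily with at most $\sqrt n+1$ colors. On the other hand, a positive power of $n$ is needed in general. Join each pair of $n$ vertices independently with probability $p=n^{-3/4}$ and let $a=\lceil5n^{3/4}\ln n\rceil$. The expected number of triangles is at most $n^{3/4}$, and the expected number of independent sets of size $a$ is at most $(n\,\mathrm e^{-p(a-1)/2})^a\le n^{-a}$.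 So for large $n$ some outcome has at most $n/2$ triangles and no independent set of size $a$, and deleting a vertex from each triangle leaves a triangle-free graph with at least $n/2$ vertices, $\alpha<a$ and $\chi\ge n/(2a)$, which is of order $n^{1/4}/\ln n$. The conjecture says that the hypothesis on $\mathcal H$ brings the exponent down to $0$.

We prove the conjecture in a stronger form: only the values $f(0)$ and $f(1)$ matter, the bound can be expressed through the maximum average degree, and triangle-freeness can be relaxed. Let $D(G)=2e(G)/|G|$ be the average degree of a nonempty graph $G$, and let $\operatorname{mad}(G)$ be the maximum of $D(G')$ over the nonempty subgraphs $G'$ of $G$. A graph is \emph{$C_4$-free} if it contains no $4$-cycle, induced or not; since the $4$-cycle is $K_{2,2}$, this means $\tau\le1$.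

\begin{definition}
Let $k,r\ge1$ be integers. A graph $G$ is \emph{$k$-good} if $e(F)\le k|F|$ for every $C_4$-free induced subgraph $F$ of $G$. It is \emph{locally $r$-colorable} if $G[N(v)]$ is $r$-colorable for every vertex $v$.
\end{definition}

Both properties pass to induced subgraphs, and locally $1$-colorable means triangle-free.

\begin{theorem}\label{thm:main}
For all integers $k,r\ge1$ and all $\varepsilon\in(0,1)$ there is $c>0$ such that every nonempty $k$-good locally $r$-colorable graph $G$ satisfies
\[
\alpha(G)\ge c\,|G|\,(1+D(G))^{-\varepsilon}.
\]
\end{theorem}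

With exponent $1$ in place of $\varepsilon$ this is Tur\'an's bound, valid for all graphs. Neither hypothesis can be dropped. A $C_4$-free induced subgraph of $K_n$ has at most three vertices, so $K_n$ is $1$-good, while $\alpha(K_n)=1$ and $|K_n|(1+D)^{-\varepsilon}=n^{1-\varepsilon}$. The random graph above is triangle-free, and for $\varepsilon<1/4$ it has $|G|(1+D)^{-\varepsilon}\ge n^{1-\varepsilon}/2$, which is of larger order than $a$.

\begin{corollary}\label{cor:chi}
Let $\mathcal H$ be closed under taking induced subgraphs, with degeneracy at most $f(\tau(G))$ for all $G\in\mathcal H$, and fix $r\ge1$. Then $\chi(G)\le|G|^{o(1)}$ for the locally $r$-colorable graphs $G\in\mathcal H$; for $r=1$ this is the conjecture. Moreover, for every $\varepsilon\in(0,1)$ there is $C$ such that these graphs satisfy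
\[
\chi(G)\le1+C\,(1+\operatorname{mad}(G))^{\varepsilon}\ln|G| .
\]
\end{corollary}

\begin{proof}
Let $k=\max(1,\lceil f(0)\rceil,\lceil f(1)\rceil)$ and let $G\in\mathcal H$ be locally $r$-colorable with $n\ge1$ vertices. A $C_4$-free induced subgraph $F$ of $G$ lies in $\mathcal H$ and has $\tau(F)\le1$, so its degeneracy is at most $k$ and $e(F)\le k|F|$. Thus $G$ is $k$-good. Put $A=1+\operatorname{mad}(G)\le n$. By Theorem~\ref{thm:main}, every nonempty induced subgraph $G'$ of $G$ has an independent set of size at least $cA^{-\varepsilon}|G'|$. Remove such sets one after another. After $t$ steps at most $n\exp(-ctA^{-\varepsilon})$ vertices remain, and this is less than $1$ once $t>c^{-1}A^{\varepsilon}\ln n$. Hence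
\[
\chi(G)\le1+c^{-1}A^\varepsilon\ln n\le1+c^{-1}n^\varepsilon\ln n .
\]
The first inequality is the second assertion. For $n\ge2$ let $g(n)$ be the maximum of $\ln\chi(G)/\ln n$ over the locally $r$-colorable $G\in\mathcal H$ with $n$ vertices, and let $g(n)=0$ if there are none or $n\le 1$. The second inequality gives $\limsup g(n)\le\varepsilon$ for every $\varepsilon\in(0,1)$, so $g(n)\to0$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. The proof is by contradiction, along a sequence of counterexamples, and we do not compute $c$. Section~\ref{sec:models} shows the two ways in which we find dense $C_4$-free induced subgraphs, each in its simplest setting; Section~\ref{sec:systems} explains how they are played against each other.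

For vertex sets $A,B,S$ in a graph $G$, with $S\ne\emptyset$, we write $D(S)=D(G[S])$ and $e(A,B)=|\{(a,b)\in A\times B:ab\in E(G)\}|$. The base of the natural logarithm is $\mathrm e$.

\section{Three tools}\label{sec:tools}

\begin{theorem}[Tur\'an]\label{thm:turan}
Every nonempty graph $G$ satisfies $\alpha(G)\ge|G|/(1+D(G))$.
\end{theorem}

Indeed, in a uniformly random order of the vertices, those that precede all their neighbors form an independent set of expected size $\sum_v 1/(1+\deg v)\ge|G|/(1+D(G))$, by convexity.

For locally $r$-colorable graphs one gains a logarithmic factor. The next theorem is due to Alon \cite{Alon}; the case $r=1$ is due to Ajtai, Koml\'os and Szemer\'edi, and to Shearer.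

\begin{theorem}[Alon]\label{thm:alon}
For every $r\ge1$ there is $c_r>0$ such that every locally $r$-colorable graph with $N$ vertices and average degree $t\ge1$ has $\alpha\ge c_rN\ln t/t$.
\end{theorem}

We use it in the following monotone form.

\begin{corollary}\label{cor:alon}
Let $c_r'=\min(c_r,1/4)$ and $D_*\ge\mathrm e$. Every locally $r$-colorable graph with $N\geq 1$ vertices and average degree at most $D_*$ has $\alpha\ge c_r'N\ln D_*/D_*$.
\end{corollary}

\begin{proof}
Let $t$ be the average degree. If $t\ge\mathrm e$, use Theorem~\ref{thm:alon} and the fact that $\ln t/t$ is decreasing on $[\mathrm e,\infty)$. If $t<\mathrm e$, Theorem~\ref{thm:turan} gives $\alpha\ge N/(1+\mathrm e)\ge N/4$, and $\ln D_*/D_*\le1$.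
\end{proof}

A family $\mathcal S$ of subsets of a set \emph{shatters} a set $A$ if every subset of $A$ is the intersection of $A$ with a member of $\mathcal S$. The \emph{VC-dimension} of $\mathcal S$ is the largest size of a shattered set. Families of bounded VC-dimension contain only boundedly many members that are pairwise far apart on the scale of the ground set.

\begin{theorem}[Haussler \cite{Haussler}]\label{thm:haussler}
Let $1\le s\le N$. A family of subsets of an $N$-element set that has VC-dimension at most $p$, and in which any two distinct members have symmetric difference of size at least $s$, has at most $\mathrm e(p+1)(2\mathrm eN/s)^p$ members.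
\end{theorem}

\section{Two model cases}\label{sec:models}

To contradict $k$-goodness we must exhibit an induced subgraph that has no $4$-cycle and more than $k$ edges per vertex. How this is done depends on how much the neighborhoods of different vertices overlap, and there are two extremes.

\subsection{Small codegrees}

If any two vertices have few common neighbors, we look for a bipartite subgraph with a small side $W'$ and a larger side in which every vertex has degree $k+1$. Goodness limits the ratio of the two sides.

\begin{lemma}\label{lem:star}
Let $I$ and $W'$ be disjoint independent sets in a $k$-good graph $G$. Suppose that every vertex of $I$ has exactly $k+1$ neighbors in $W'$ and that no two vertices of $I$ have two common neighbors in $W'$. Then $|I|\le k|W'|$.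
\end{lemma}

\begin{proof}
The graph $F=G[I\cup W']$ is bipartite, so a $4$-cycle in it would consist of two vertices of $I$ and two common neighbors in $W'$. Thus $F$ is $C_4$-free, and $(k+1)|I|=e(F)\le k|I|+k|W'|$.
\end{proof}

\begin{proposition}\label{prop:codeg}
For every $k$ there are $d_0$ and $\kappa>0$ with the following property. If $G$ is triangle-free and $d$-regular with $d\ge d_0$, and any two vertices have at most $\kappa d$ common neighbors, then $G$ is not $k$-good.
\end{proposition}

\begin{proof}
Let $m=|G|$ and let $h$ be a large number depending only on $k$. Put each vertex in a set $W$ with probability $1/d$ and in a set $\mathcal R$ with probability $h/d$, all choices being independent. Call $t\in\mathcal R$ \emph{good} if it has exactly $k+1$ neighbors in $W$ and none of them has a neighbor in $W$. Fix $t$ and a set $A\subset N(t)$ of size $k+1$. Since $G$ is triangle-free, $A$ is independent, so it is consistent to ask that $A\subset W$ while the other neighbors of $t$ and all neighbors of $A$, at most $(k+2)d$ vertices, avoid $W$. These events are disjoint for different $A$, so given $t\in\mathcal R$ the vertex $t$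 is good with probability at least $\binom d{k+1}d^{-k-1}(1-1/d)^{(k+2)d}$, which for large $d$ is at least $\pi=\mathrm e^{-k-2}/(2(k+1)!)$.

Let $T_0$ be the set of good vertices and $\mathcal N$ the number of pairs in $\mathcal R$ with two common neighbors in $W$. The numbers of common neighbors, summed over all pairs of vertices, give $m\binom d2$, and each is at most $\kappa d$; so $\mathbb E\mathcal N\le\frac{\kappa d}{2}\cdot\frac{md^2}{2}\cdot\frac{1}{d^2}\cdot\frac{h^2}{d^2}=\frac{\kappa h^2}{4}\frac md$. Also $\mathbb E|T_0|\ge\pi h\frac md$, $\mathbb E\,e(G[\mathcal R])=\frac{h^2}2\frac md$ and $\mathbb E|W|=\frac md$. With $\kappa=\pi/h$,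
\[
\mathbb E\Big[|T_0|-\mathcal N-\frac{\pi}{2h}\,e(G[\mathcal R])-\frac{\pi h}4|W|\Big]\ge\pi h\Big(1-\frac14-\frac14-\frac14\Big)\frac md>0 .
\]
Fix an outcome in which the bracket is positive, and delete from $T_0$ one vertex of each pair counted by $\mathcal N$ that lies in $T_0$. The remaining set $T_1$ has $|T_1|>\frac{\pi h}{4}|W|$ and average degree at most $D_*=4h/\pi$. By Corollary~\ref{cor:alon} it contains an independent set $I$ with
\[
|I|\ge c_1'|T_1|\frac{\ln D_*}{D_*}>\frac{c_1'\pi^2}{16}\ln(4h/\pi)\,|W|\ge k|W|
\]
if $h$ is large enough. Let $W'$ be the set of vertices of $W$ with no neighbor in $W$. It is independent, it is disjoint from $I$ because good vertices have neighbors in $W$, and it contains the $k+1$ neighbors in $W$ of each good vertex. By Lemma~\ref{lem:star}, $G$ is not $k$-good.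
\end{proof}

The logarithm decides the matter. Tur\'an's bound would give only $|I|>\frac{\pi h}{4}|W|/(1+4h/\pi)$, and the coefficient of $|W|$ here is below $\pi^2/16$ for every $h$.

\subsection{Blow-ups}

At the other extreme, let $G$ be a \emph{blow-up} of a graph $H$: each vertex of $H$ is replaced by a nonempty independent set, its class, and each edge by a complete bipartite graph. If $H$ has degeneracy at most $k$, then $G$ is $k$-good however large the classes are. Indeed, let $F$ be a $C_4$-free induced subgraph and let $A$ be the set of vertices of $F$ that share their class with another vertex of $F$. Two vertices in a class have the same neighbors, so each vertex of $A$ has degree at most $1$ in $F$, and $F-A$ is isomorphic to an induced subgraph of $H$; hence $e(F)\le|A|+k|F-A|$. These graphs have arbitrarily large degrees and $\chi(G)=\chi(H)\le k+1$, in accordance with Theorem~\ref{thm:main}.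

Conversely, if $H$ is $C_4$-free with $e(H)>k|H|$, then one vertex from each class induces a copy of $H$, and $G$ is not $k$-good. This is the second mechanism: find many independent sets, a dense $C_4$-free graph $H$ on them whose edges correspond to (almost) complete pairs, and pick one vertex from each set. Section~\ref{sec:dense} shows that in a $k$-good graph almost complete pairs appear inside every dense pair of independent sets. The difficulty, addressed in Section~\ref{sec:robust}, is that these pairs occupy only small parts of the independent sets, and the picked vertex must lie in the right part for all edges of $H$ at once.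

\section{Reduction to graphs that are dense on every large set}\label{sec:reduction}

A counterexample to Theorem~\ref{thm:main} may consist of parts of very different densities. We pass to the part $S$ that maximizes the right-hand side of the desired inequality. Then no subset of $S$ of comparable size can be much sparser than $S$.

\begin{proposition}\label{prop:reduction}
Suppose that Theorem~\ref{thm:main} fails for $(k,r,\varepsilon)$. Then there are $k$-good locally $r$-colorable graphs $G_n$ and real numbers $d_n$, $n\ge1$, such that, with $m_n=|G_n|$,
\begin{itemize}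
\item[(A)] every vertex of $G_n$ has degree at most $d_n$, and $d_n\to\infty$;
\item[(B)] for every $\sigma>0$ there is $\gamma(\sigma)>0$ such that, for all large $n$, every $S'\subset V(G_n)$ with $|S'|\ge\sigma m_n$ has $D(S')\ge\gamma(\sigma)d_n$.
\end{itemize}
\end{proposition}

\begin{proof}
For each $n$ there is a nonempty $k$-good locally $r$-colorable graph $G_n'$ with $\alpha(G_n')<\frac1n|G_n'|(1+D(G_n'))^{-\varepsilon}$. Let $S$ maximize $\Psi(S)=|S|(1+D(S))^{-\varepsilon}$ over the nonempty subsets of $V(G'_n)$, and put $D=D(S)$. By Theorem~\ref{thm:turan},
\[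
|S|(1+D)^{-\varepsilon}\ge\Psi(V(G_n'))>n\,\alpha(G_n')\ge n|S|/(1+D),
\]
so $(1+D)^{1-\varepsilon}>n$ and $D\to\infty$. For nonempty $S'\subset S$, the inequality $\Psi(S')\le\Psi(S)$ rearranges to $1+D(S')\ge(1+D)(|S'|/|S|)^{1/\varepsilon}$. Let $V$ be the set of vertices of $S$ with at most $2D$ neighbors in $S$. At most half of the vertices of $S$ have more than twice the average degree, so $|V|\ge|S|/2$. Put $G_n=G_n'[V]$ and $d_n=2D$. Then (A) holds. If $S'\subset V$ and $|S'|\ge\sigma m_n\ge\sigma|S|/2$, then $D(S')\ge\frac{d_n}2(\sigma/2)^{1/\varepsilon}-1\ge\frac{d_n}4(\sigma/2)^{1/\varepsilon}$ for large $n$, which is (B).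
\end{proof}

\medskip\noindent\textbf{Conventions.} From now on we fix $k,r$ and a sequence as in Proposition~\ref{prop:reduction}, and we derive a contradiction. We drop the index $n$ and write $G$, $V=V(G)$, $m$, $d$. Sets, families and weights depend on $n$; \emph{constants} do not. The symbol $o(\cdot)$ refers to $n\to\infty$ and is uniform over all vertices, cells and random outcomes in sight. A set $U\subset V$ is \emph{large} if $|U|\ge\beta m$ for a constant $\beta>0$ and all large $n$. We pass to an infinite subsequence finitely many times; this preserves (A) and (B).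

For orientation, note that $d=o(m)$. By (B), some vertex has degree at least $\gamma(1)d$, so there is an independent set of size $\gamma(1)d/r$; and by (B) again, for each fixed $\sigma$ independent sets have fewer than $\sigma m$ vertices when $n$ is large. The independent sets that we can see directly have size of order $d$, and about $m/d$ of them are needed to cover a large set. The quantity $m/d$ is the unit in which everything below is counted.

\section{Dense pairs contain almost complete pairs}\label{sec:dense}

Between two independent sets, induced subgraphs are bipartite, and goodness forbids one fixed bipartite pattern. This bounds the VC-dimension of the neighborhoods, and then Theorem~\ref{thm:haussler} says that there are only boundedly many essentially different neighborhoods, as in a blow-up.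

\begin{lemma}\label{lem:dense}
For all $\zeta,\eta\in(0,1)$ there is $\xi=\xi(k,\zeta,\eta)\in(0,1)$ with the following property. If $X_0,Y_0\subset V$ are disjoint independent sets of size at most $d$ with $e(X_0,Y_0)\ge\zeta d^2$, then there are $X\subset X_0$ and $Y\subset Y_0$ with $|X|,|Y|\ge\xi d$ and $e(X,Y)\ge(1-\eta)|X||Y|$.
\end{lemma}

\begin{proof}
Let $q$ be a prime with $q+1>2k$ and let $a=q^2+q+1$. The projective plane $PG(2,q)$, whose points and lines are the $1$- and $2$-dimensional subspaces of $\mathbb F_q^3$, has $a$ points and $a$ lines; each line contains $q+1$ points, and two distinct points lie on exactly one line. Its point-line incidence graph $J$ is therefore $C_4$-free, with $e(J)=a(q+1)=\frac{q+1}2|J|>k|J|$. So $J$ is not an induced subgraph of $G$.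

Consider the \emph{traces} $N(y)\cap X_0$, $y\in Y_0$. Suppose that they shatter a set $A$ of $a$ vertices. Identify $A$ with the points and choose, for each line, a vertex $y\in Y_0$ whose neighborhood meets $A$ in that line. These $a$ vertices are distinct, and since $X_0$ and $Y_0$ are independent, together with $A$ they induce $J$. Hence the traces have VC-dimension at most $a-1$.

Let $\delta=\eta\zeta/4$, and let $y_1,\dots,y_p$ be a maximal collection of vertices of $Y_0$ whose traces have pairwise symmetric differences of size greater than $\delta|X_0|$. Theorem~\ref{thm:haussler} with $N=|X_0|\geq 1$ and $s=\lfloor\delta N\rfloor+1\le N$ gives $p\le p_0:=\mathrm ea(2\mathrm e/\delta)^{a-1}$. By maximality we can partition $Y_0$ into classes $Y_1,\dots,Y_p$ such that $|(N(y)\triangle N(y_i))\cap X_0|\le\delta|X_0|\le\delta d$ for $y\in Y_i$.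

The classes with $|Y_i|<\zeta d/(2p_0)$ together contain fewer than $\zeta d/2$ vertices, so they send fewer than $\zeta d^2/2$ edges to $X_0$. The classes with $e(X_0,Y_i)<\frac\zeta2d|Y_i|$ send fewer than $\zeta d^2/2$ edges to $X_0$, because $|Y_0|\le d$. Since $e(X_0,Y_0)\ge\zeta d^2$, some class $Y_i$ is of neither kind. Some $y\in Y_i$ has at least $\zeta d/2$ neighbors in $X_0$, so $X=N(y_i)\cap X_0$ has $|X|\ge\zeta d/2-\delta d\ge\zeta d/4$. Each vertex of $Y=Y_i$ is non-adjacent to at most $\delta d\le\eta|X|$ vertices of $X$. Take $\xi=\min(\zeta/4,\zeta/(2p_0))$.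
\end{proof}

\section{Systems of cells and the proof of Theorem~\ref{thm:main}}\label{sec:systems}

In Proposition~\ref{prop:codeg} a good vertex found its $k+1$ neighbors in one random set $W$, and small codegrees kept two good vertices from sharing two of them. In general codegrees can be large, so we build the $k+1$ neighbors one at a time. Each step chooses a set of about $m/d$ centers and assigns each vertex of a large set to a neighboring center.

\begin{definition}
A \emph{system} on a large set $U$ is a family $\mathcal C=(C_w)_{w\in W}$, where $W\subset V$ and $|W|\le Lm/d$ for a constant $L$, of pairwise disjoint independent sets $C_w\subset N(w)$, possibly empty, with union $U$. The sets $C_w$ are the \emph{cells} and the vertices $w\in W$ are the \emph{centers}. Let $\mathcal C,\mathcal C'$ be systems on $U$.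
\begin{itemize}
\item $\mathcal C$ and $\mathcal C'$ are \emph{transverse} if $\max_{C\in\mathcal C,\,C'\in\mathcal C'}|C\cap C'|=o(d)$.
\item The pair $(\mathcal C,\mathcal C')$, where $\mathcal C=\mathcal C'$ is allowed, is \emph{null} if $\max_{C\in\mathcal C,\,C'\in\mathcal C'}e(C,C')=o(d^2)$.
\item The pair $(\mathcal C,\mathcal C')$, where $\mathcal C=\mathcal C'$ is allowed, is \emph{robust} if for every $\sigma>0$ there is $\zeta(\sigma)\in(0,1)$ such that, for all large $n$, every $Z\subset U$ with $|Z|\ge\sigma m$ admits cells $C\in\mathcal C$, $C'\in\mathcal C'$ with $e(C\cap Z,C'\cap Z)\ge\zeta(\sigma)d^2$.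
\end{itemize}
Systems $\mathcal C_1,\dots,\mathcal C_j$ with center sets $W_1,\dots,W_j$ have \emph{sparse centers} if, for a constant $L$, we have $e(G[W_i])\le Lm/d$ for all $i$, and $e(W_i,W_{i'})\le Lm/d$ and $|W_i\cap W_{i'}|=o(m/d)$ for all $i\ne i'$.
\end{definition}

By (A), cells have size at most $d$. A system \emph{restricts} to any large $U'\subset U$: keep the centers and intersect the cells with $U'$. Restriction preserves transversality, nullness and sparse centers. Transversality is the substitute for small codegrees: few pairs of vertices share a center in two different systems. Robustness says that dense pairs of cells cannot be avoided by passing to a large subset, and nullness is its opposite.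

\begin{lemma}\label{lem:dichotomy}
If a pair $(\mathcal C,\mathcal C')$ of systems on $U$ is not robust, then, after passing to a subsequence, its restriction to some large subset of $U$ is null.
\end{lemma}

\begin{proof}
There is $\sigma>0$ such that for every $\zeta\in(0,1)$ there are infinitely many $n$ for which some $Z\subset U$ with $|Z|\ge\sigma m$ has $e(C\cap Z,C'\cap Z)<\zeta d^2$ for all $C\in\mathcal C$, $C'\in\mathcal C'$. Choose $n_2<n_3<\cdots$ with $n_j$ of this kind for $\zeta=1/j$, and restrict to the corresponding sets $Z$.
\end{proof}

The proof of the theorem rests on three lemmas. The first builds a new system when all pairs are null, the second generalizes Proposition~\ref{prop:codeg}, and the third carries out the blow-up mechanism.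

\begin{lemma}\label{lem:new}
Let $j\ge0$ and let $\mathcal C_1,\dots,\mathcal C_j$ be systems on a large set $U$ with sparse centers, such that all pairs $(\mathcal C_i,\mathcal C_{i'})$, $i\le i'$, are null. Then, after passing to a subsequence, there are a large set $U'\subset U$ and a system $\mathcal C_{j+1}$ on $U'$ that is transverse to the restrictions of $\mathcal C_1,\dots,\mathcal C_j$, such that $\mathcal C_1,\dots,\mathcal C_{j+1}$ have sparse centers.
\end{lemma}

\begin{lemma}\label{lem:many}
There do not exist $r(k+1)$ pairwise transverse systems with sparse centers on a large set $U$.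
\end{lemma}

\begin{lemma}\label{lem:robust}
Let $U$ be a large set. If $\mathcal C$ is a system on $U$, then $(\mathcal C,\mathcal C)$ is not robust. If $\mathcal C,\mathcal C'$ are transverse systems on $U$, then $(\mathcal C,\mathcal C')$ is not robust.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show by induction on $j$ that, along a subsequence, there are $j$ pairwise transverse systems with sparse centers on a large set, all of whose pairs $(\mathcal C_i,\mathcal C_{i'})$, $i\le i'$, are null. For $j=0$ take $U=V$. Given $j$ such systems, Lemma~\ref{lem:new} provides $\mathcal C_{j+1}$ on a large subset, transverse to the others, with sparse centers. Treat the pairs $(\mathcal C_i,\mathcal C_{j+1})$, $i\le j+1$, one at a time. By Lemma~\ref{lem:robust} the pair is not robust on the current set, so by Lemma~\ref{lem:dichotomy} it is null on a large subset along a subsequence, and we restrict all systems to that subset. The properties obtained earlier survive. For $j=r(k+1)$ we contradict Lemma~\ref{lem:many}, so no sequence as in Proposition~\ref{prop:reduction} exists.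
\end{proof}

Property (B) is used only in Lemma~\ref{lem:new}. Local $r$-colorability is used in Lemma~\ref{lem:new}, to make the cells independent, and twice in Lemma~\ref{lem:many}. Goodness is used in Lemmas \ref{lem:dense}, \ref{lem:many} and \ref{lem:robust}. The centers play no role in Lemma~\ref{lem:robust}.

\section{A new transverse system}\label{sec:new}

\begin{proof}[Proof of Lemma~\ref{lem:new}]
A new cell is a subset of the neighborhood of its center, so it is automatically transverse to the old cells if the center has few neighbors in each of them. For $v\in U$ and $i\le j$ let $\delta_i(v)=\max_{C\in\mathcal C_i}|N(v)\cap C|$. We distinguish two cases. In each we define a random center set $W$ and random cells with union $U'\subset U$, transverse to the old systems in every outcome, such that for constants $c_0,L'>0$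
\begin{equation}\label{eq:newprob}
\mathbb E|U'|\ge c_0m,\qquad\mathbb P(v\in W)\le\frac{L'}{d},\qquad\mathbb P(v,v'\in W)\le\Big(\frac{L'}d\Big)^2\quad(v\ne v').
\end{equation}

\medskip\noindent\emph{Case 1: for every $i\le j$ and every constant $\zeta>0$, the set $\{v\in U:\delta_i(v)\ge\zeta d\}$ has size $o(m)$.} This includes $j=0$. We first let $\zeta$ tend to $0$ slowly. Choose $N_1<N_2<\cdots$ such that for $n\ge N_q$ and all $i\le j$ the set with $\zeta=1/q$ has size at most $m/q$, and put $\zeta_n=1/q$ for $N_q\le n<N_{q+1}$. Then $\zeta_n\to0$, and $U_g=\{v\in U:\delta_i(v)\le\zeta_nd\text{ for all }i\}$ has $|U\setminus U_g|=o(m)$, so $U_g$ is large. By (B), $D(U_g)\ge\gamma d$ for a constant $\gamma>0$. If a fraction $y$ of the vertices of $U_g$ have at least $\gamma d/2$ neighbors in $U_g$, then (A) gives $\gamma d\le yd+\gamma d/2$, so $y\ge\gamma/2$.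

Let $W$ contain each vertex of $U_g$ independently with probability $1/d$. A vertex with at least $\gamma d/2$ neighbors in $U_g$ has a neighbor in $W$ with probability at least $1-(1-1/d)^{\gamma d/2}\ge1-\mathrm e^{-\gamma/2}$. Assign each vertex of $U_g$ that has a neighbor in $W$ to one such neighbor. The set assigned to $w\in W$ lies in $N(w)$, so it is $r$-colorable; let $C_w$ be a largest color class. Then $\mathbb E|U'|\ge\frac1r\cdot\frac\gamma2(1-\mathrm e^{-\gamma/2})|U_g|$, and \eqref{eq:newprob} holds with $L'=1$. As $w\in U_g$, the cell $C_w$ meets each old cell in at most $\zeta_nd=o(d)$ vertices.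

\medskip\noindent\emph{Case 2: Case 1 fails.} Then there are $i\le j$ and a constant $\zeta>0$ such that, along a subsequence, $U''=\{v\in U:\delta_i(v)\ge\zeta d\}$ is large. Now we group the vertices of $U''$ by the cell that they see, and nullness forces each group to be transverse to the old systems. For $v\in U''$ choose $C(v)\in\mathcal C_i$ with $|N(v)\cap C(v)|\ge\zeta d$, and let $Y_C=\{v\in U'':C(v)=C\}$. For any $i'\le j$, including $i'=i$, and any $C'\in\mathcal C_{i'}$,
\[
\zeta d\,|Y_C\cap C'|\le e(C',C)=o(d^2),
\]
so $|Y_C\cap C'|=o(d)$. It remains to find a center for a constant fraction of $Y_C$. For each $C$ with $Y_C\ne\emptyset$ choose $w_C\in C$ uniformly at random, independently for different $C$, and let $W$ be the set of these vertices; they are distinct because the cells are disjoint. Since $|C|\le d$,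
\[
\mathbb E|N(w_C)\cap Y_C|=\sum_{v\in Y_C}\frac{|N(v)\cap C|}{|C|}\ge\zeta|Y_C| .
\]
Let the cell of $w_C$ be a largest color class in an $r$-coloring of $G[N(w_C)\cap Y_C]$. The cells are disjoint, and $\mathbb E|U'|\ge\frac\zeta r|U''|$. If $Y_C\neq\emptyset$ then $|C|\ge\zeta d$; two vertices of one cell $C$ are never both in $W$, and different cells choose independently. So \eqref{eq:newprob} holds with $L'=1/\zeta$.

\medskip\noindent\emph{Fixing an outcome.} Let $|W_i|\le Lm/d$ for all $i\le j$. By \eqref{eq:newprob} and (A),
\[
\mathbb E|W|\le L'\frac md,\quad\mathbb E\,e(G[W])\le\frac{md}2\cdot\frac{L'^2}{d^2}=\frac{L'^2}2\frac md,\quad\mathbb E\,e(W,W_i)\le LL'\frac md,\quad\mathbb E|W\cap W_i|\le\frac{LL'}{d}\frac md,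
\]
where the third bound holds because each $w\in W_i$ has at most $d$ neighbors. Since $|U'|\le m$, we have $c_0m\le\mathbb E|U'|\le m\,\mathbb P(|U'|\ge c_0m/2)+c_0m/2$, so $\mathbb P(|U'|\ge c_0m/2)\ge c_0/2$. By Markov's inequality, each of the $2+2j$ quantities above exceeds $4(2+2j)/c_0$ times its displayed bound with probability at most $c_0/(4(2+2j))$. Hence with probability at least $c_0/4$ the set $U'$ has at least $c_0m/2$ vertices and none of the quantities exceeds this constant multiple of its bound. Such an outcome gives $\mathcal C_{j+1}$; note that $|W\cap W_i|=O(m/d^2)=o(m/d)$ since $d\to\infty$.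
\end{proof}

\section{Many transverse systems}\label{sec:many}

\begin{proof}[Proof of Lemma~\ref{lem:many}]
Suppose that $\mathcal C_1,\dots,\mathcal C_{r(k+1)}$ are such systems, with center sets $W_i$ and constant $L$. For $t\in U$ let $w_i(t)\in N(t)$ be the center of the cell of $\mathcal C_i$ containing $t$. We follow the proof of Proposition~\ref{prop:codeg}, with the $k+1$ neighbors of $t$ prescribed in advance to be centers $w_i(t)$. Some cleaning is needed to make it likely that $t$ has no other neighbors on the small side and that the small side is independent.

\medskip\noindent\emph{Cleaning.} There are $o(m/d)$ vertices that lie in two of the sets $W_i$, and each has at most $d$ neighbors. Delete the $o(m)$ vertices $t$ for which some $w_i(t)$ is of this kind. For the remaining $t$,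
\begin{equation}\label{eq:index}
w_i(t)\notin W_{i'}\qquad\text{for all }i'\ne i,
\end{equation}
so the $r(k+1)$ centers of $t$ are distinct vertices of $N(t)$. As $G[N(t)]$ is $r$-colorable, some $k+1$ of them are pairwise non-adjacent. There are constantly many sets of $k+1$ indices, so for each $n$ we can relabel the systems so that $w_1(t),\dots,w_{k+1}(t)$ are pairwise non-adjacent for all $t$ in a set $U_1$ with $|U_1|\ge\beta_0m$, where $\beta_0>0$ is a constant. Let $W=W_1\cup\dots\cup W_{k+1}$ and $L_1=(k+1)^2L$; then $|W|\le L_1m/d$ and $e(G[W])\le L_1m/d$.

Put $A=8L_1/\beta_0$ and $A'=16L_1/\beta_0$. Since $\sum_t|N(t)\cap W|\le d|W|\le L_1m$, at most $\beta_0m/8$ vertices $t$ have more than $A$ neighbors in $W$. At most $2L_1m/(dA')$ vertices of $W$ have more than $A'$ neighbors in $W$, and these have at most $2L_1m/A'=\beta_0m/8$ neighbors in total. Removing from $U_1$ the vertices of both kinds leaves a set $U_2$ with $|U_2|\ge\beta_0m/2$ in which every $t$ has $|N(t)\cap W|\le A$ and $|N(w_i(t))\cap W|\le A'$ for $i\le k+1$.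

\medskip\noindent\emph{Sampling.} Let $W^*$ contain each vertex of $W$ with probability $\frac12$ and let $\mathcal R$ contain each vertex of $U_2$ with probability $h/d$, all choices being independent, where $h$ is a large constant. Call $t\in\mathcal R$ \emph{good} if $N(t)\cap W^*=\{w_1(t),\dots,w_{k+1}(t)\}$ and no $w_i(t)$, $i\le k+1$, has a neighbor in $W^*$. This asks the $w_i(t)$ to be in $W^*$, and the other vertices of $N(t)\cap W$ and all vertices of the sets $N(w_i(t))\cap W$ to be outside $W^*$. The requirements are consistent because the $w_i(t)$ are pairwise non-adjacent, and they concern at most $A+(k+1)A'$ vertices. So given $t\in\mathcal R$, the vertex $t$ is good with probability at least $\pi=2^{-A-(k+1)A'}$.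

Let $T_0$ be the set of good vertices and $x=\pi h\beta_0m/(4d)$. Then $\mathbb E|T_0|\ge2x$ and $\mathbb E\,e(G[\mathcal R])\le\frac{md}2\cdot\frac{h^2}{d^2}=\frac{h^2m}{2d}$. Let $\mathcal N$ be the number of pairs in $\mathcal R$ that share a cell in two different systems among $\mathcal C_1,\dots,\mathcal C_{k+1}$. For a given $t$, the other vertex lies in the intersection of two cells of $t$, so by transversality there are $(k+1)^2o(d)$ choices for it, and $\mathbb E\mathcal N\le m(k+1)^2o(d)h^2/d^2=o(m/d)$. Therefore, for large $n$,
\[
\mathbb E\Big[|T_0|-\mathcal N-\frac{\pi\beta_0}{4h}\,e(G[\mathcal R])\Big]\ge2x-o(m/d)-\frac x2\ge x .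
\]
Fix an outcome in which the bracket is at least $x$, and delete from $T_0$ one vertex of each pair counted by $\mathcal N$ that lies in $T_0$. The remaining set $T_1$ has $|T_1|\ge x$ and $e(G[T_1])\le\frac{4h}{\pi\beta_0}|T_1|$, so its average degree is at most $D_*=8h/(\pi\beta_0)$. By Corollary~\ref{cor:alon} there is an independent set $I\subset T_1$ with
\[
|I|\ge c_r'\,x\,\frac{\ln D_*}{D_*}=\frac{c_r'\pi^2\beta_0^2}{32}\ln(D_*)\,\frac md>kL_1\frac md\ge k|W|
\]
if $h$ is large enough; this is possible because $\pi,\beta_0,L_1$ do not depend on $h$.

\medskip\noindent\emph{The contradiction.} Let $W'$ be the set of vertices of $W^*$ with no neighbor in $W^*$. It is independent, it is disjoint from $I$ because good vertices have neighbors in $W^*$, and $N(t)\cap W'=\{w_1(t),\dots,w_{k+1}(t)\}$ for $t\in I$. A common neighbor in $W'$ of two vertices $t,t'\in I$ has the form $w_i(t)=w_{i'}(t')$, and $i=i'$ by \eqref{eq:index}; then $t$ and $t'$ share their cell in $\mathcal C_i$. Two common neighbors give two different indices, which was excluded in the passage to $T_1$. So Lemma~\ref{lem:star} gives $|I|\le k|W'|\le k|W|$, a contradiction.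
\end{proof}

\section{Robust pairs}\label{sec:robust}

This section proves Lemma~\ref{lem:robust}. We assume that the pair is robust and construct a $C_4$-free induced subgraph $F$ with $e(F)>k|F|$.

\subsection{The idea}\label{sub:idea}

Take first the case of one system. Robustness and Lemma~\ref{lem:dense} give two cells $c,c'$ and an almost complete pair $X\subset c$, $Y\subset c'$ of sets of size $\xi d$. Set $c,c'$ aside and repeat until few vertices are left. This matches up the cells covering most of $U$. Shrink each matched cell to its set $X$ or $Y$. The union of the shrunken cells is still large, so robustness applies again, with a smaller $\sigma$, and gives a second matching. After many rounds the matchings form a graph $H$ on the cells, and we pick a random vertex from each shrunken cell, hoping to see a copy of $H$. Three things can go wrong.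
\begin{itemize}
\item \emph{Wanted edges may be lost.} A pair $(X,Y)$ may have an $\eta$-fraction of non-adjacent pairs, and the later shrinking of $X$ and $Y$ by a factor $\xi$ may raise this fraction by a factor $\xi^{-2}$. Since $\xi$ depends on $\eta$, choosing $\eta$ small does not help.
\item \emph{Unwanted edges may appear.} In the same way, shrinking may concentrate on vertices with many neighbors in cells that are not $H$-adjacent, and such edges create $4$-cycles.
\item \emph{$H$ itself may have $4$-cycles.}
\end{itemize}
The first two problems disappear if the shrinking is random and unbiased. Suppose that a cell $c$ of size $d$ is split into $j$ equal parts, give each vertex weight $1/d$, choose a part uniformly at random, and give its vertices the new weight $\omega'=j/d$ and all other vertices of $c$ weight $0$. Each vertex has $\mathbb E\,\omega'(v)=\frac1j\cdot\frac jd=\frac1d$. If another cell does the same independently, then $\mathbb E\,\omega'(v)\omega'(u)=1/d^2$ for $v,u$ in the two cells. So the expected weight of any set of pairs fixed in advance, be it edges or non-edges, is unchanged, \emph{whatever the value of $j$}.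

We implement this with weights $\omega_\ell$ whose values at single vertices behave like martingales. The almost complete pairs do not partition the cells, so we use a fractional packing of them. Different cells cannot act independently, since a pair $(X,Y)$ shrinks two cells at once; we let only a small fraction, of order $\rho$, of the cells act in each round, which costs a factor $1+O(\rho)$ in the correlations. Over $R/\rho$ rounds each cell acts about $R$ times and the total loss is $\mathrm e^{O(R)}$, a constant depending only on $k$, which we absorb by choosing $\eta$ small and by thinning out the edges at the start. For the third problem, new edges of $H$ join only cells at distance more than $3$, and two edges that close a $4$-cycle in the same round cost $\rho^2$. With two systems each vertex lies in two cells and its weight is multiplied by two factors; transversality makes them essentially independent.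

\subsection{Set-up}\label{sub:setup}

Let $s=1$ in the first case of Lemma~\ref{lem:robust} and $s=2$ in the second, and suppose that the pair is robust with function $\zeta(\cdot)$. Let $\mathcal Q_1$ be the family of cells of $\mathcal C$ and, if $s=2$, let $\mathcal Q_2$ be that of $\mathcal C'$. Cells are indexed by their systems and centers, so two cells may be distinct even if they are equal as sets. Let $\mathcal Q=\mathcal Q_1$ if $s=1$, and let $\mathcal Q$ be the disjoint union of $\mathcal Q_1$ and $\mathcal Q_2$ if $s=2$. Fix constants $\beta,L$ with $|U|\ge\beta m$ and $|\mathcal Q_j|\le Lm/d$. For $v\in U$ let $a(v)$ be its cell in $\mathcal Q_1$, let $b(v)$ be its cell in $\mathcal Q_2$ if $s=2$, and let $K(v)$ be the set of the $s$ cells containing $v$. Since cells are independent,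
\begin{equation}\label{eq:adjK}
K(v)\cap K(u)=\emptyset\qquad\text{whenever }vu\in E(G).
\end{equation}
For $s=2$ put $\kappa=\max_{a\in\mathcal Q_1,\,b\in\mathcal Q_2}|a\cap b|/d$; transversality says $\kappa\to0$.

The following constants depend only on $k$:
\[
R=600(k+5),\quad\Delta=100R,\quad\Delta^*=3\Delta^3,\quad\rho=\frac1{1000R\Delta^3},\quad T=\frac R\rho,
\]
\[
\eta=\frac{\mathrm e^{-32R}}{1000},\quad\lambda=\frac{\mathrm e^{-32R}}\Delta,\quad\theta=2^{-T-10}.
\]
Here $R$ sets the number of edges of $H$, $\Delta$ caps its degrees, the integer $T$ is the number of rounds, and $\theta$ is a tolerance for the total weight of a cell. From $-\ln(1-y)\le2y$ on $[0,\frac12]$ we get $(1-4\rho)^{-4}\le\mathrm e^{32\rho}$, the loss per round, and $\mathrm e^{32\rho T}=\mathrm e^{32R}$.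

\medskip\noindent\emph{Thinning.} Keep each cell of $\mathcal Q_1$ independently with probability $\lambda$ and let $U_0$ be the union of the kept cells. Then $\mathbb E|U_0|=\lambda|U|$. Adjacent vertices lie in different cells of $\mathcal Q_1$, so $\mathbb E\,e(G[U_0])=\lambda^2e(G[U])\le\lambda^2d|U|/2$ by (A). Hence some outcome has $\lambda d|U_0|-e(G[U_0])\ge\lambda^2d|U|/2$. We fix it once and for all:
\begin{equation}\label{eq:thin}
e(G[U_0])\le\lambda d|U_0|,\qquad|U_0|\ge\lambda|U|/2 .
\end{equation}

\medskip\noindent\emph{The process.} For a function $\omega$ on $U_0$ and a set $c$ let $\omega(c)=\sum_{v\in c\cap U_0}\omega(v)$, the \emph{mass} of $c$. We construct random pairs $(\omega_\ell,H_\ell)$, $0\le\ell\le T$, where $\omega_\ell:U_0\to[0,\infty)$ and $H_\ell$ is a simple graph on $\mathcal Q$, all of whose edges run between $\mathcal Q_1$ and $\mathcal Q_2$ if $s=2$. We start with $\omega_0=1/d$ and the empty graph $H_0$. Put $\Omega_\ell=\omega_\ell(U_0)$; by \eqref{eq:thin},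
\begin{equation}\label{eq:omega0}
\Omega_0=\frac{|U_0|}d\ge\frac{\lambda\beta}2\cdot\frac md ,
\end{equation}
so $o(m/d)$ means $o(\Omega_0)$. As the weights concentrate, robustness has to be applied to smaller sets, which dictates the following recursion. Let $M_0=1$ and
\[
\sigma_\ell=\frac{\lambda\beta}{200M_\ell},\quad\sigma'_\ell=\frac{\sigma_\ell}{2^{3+2\Delta^*}},\quad\zeta_\ell=\zeta(\sigma'_\ell),\quad\xi_\ell=\xi(k,\zeta_\ell,\eta),\quad\nu_\ell=\frac{\xi_\ell}{100},\quad\Phi_\ell=\frac1{\nu_\ell},\quad M_{\ell+1}=M_\ell\Phi_\ell^2,
\]
with $\xi$ from Lemma~\ref{lem:dense}; thus $\Phi_\ell\ge100$. All of these are constants, and $n$ is taken large in terms of them. The process maintains, in every outcome,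
\begin{equation}\label{eq:inv}
\omega_\ell(v)\le\frac{M_\ell}d,\qquad\omega_\ell(c)\le1+(2^\ell-1)\theta\le2,\qquad\deg_{H_\ell}(c)\le\Delta\qquad(v\in U_0,\ c\in\mathcal Q).
\end{equation}
This holds for $\ell=0$ since $|c|\le d$. For $s=2$ it implies
\begin{equation}\label{eq:cap}
\omega_\ell(a\cap b)\le M_\ell\kappa=o(1)\qquad(a\in\mathcal Q_1,\ b\in\mathcal Q_2).
\end{equation}

\subsection{One round: packing links}\label{sub:links}

Let $\ell<T$ and let $(\omega,H)=(\omega_\ell,H_\ell)$ be given. In Sections \ref{sub:links}--\ref{sub:mass} we drop the index $\ell$ from $\sigma,\sigma',\zeta,\xi,\nu,\Phi,M$, and probabilities are conditional on $(\omega,H)$.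

A cell is \emph{active} if its degree in $H$ is less than $\Delta$. A \emph{link} is a quadruple $p=(c,c',X,Y)$ in which $c\in\mathcal Q_1$ and $c'\in\mathcal Q_s$ are distinct active cells with $\operatorname{dist}_H(c,c')>3$, and
\[
X\subset(c\setminus c')\cap U_0,\qquad Y\subset(c'\setminus c)\cap U_0,\qquad|X|,|Y|\ge\xi d,\qquad e(X,Y)\ge(1-\eta)|X||Y|;
\]
see Figure~\ref{fig:link}. We say that $p$ is \emph{incident} to $c$ and $c'$, written $p\ni c$ and $p\ni c'$, and that it \emph{joins} them. Let $f_{p,c}$ and $f_{p,c'}$ be the uniform probability distributions on $X$ and on $Y$. These are the weights that $p$ proposes for its two cells.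

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (0,0.8) rectangle (6,1.5);
\fill[gray!20] (4.2,0) rectangle (4.9,4.2);
\draw (0,0) rectangle (6,4.2);
\draw[dashed] (1.1,0) -- (1.1,4.2);
\draw[dashed] (1.9,0) -- (1.9,4.2);
\draw[dashed] (0,2.8) -- (6,2.8);
\draw[dashed] (0,3.6) -- (6,3.6);
\draw[thick] (0.5,0.87) rectangle (3.3,1.43);
\draw[thick] (4.27,1.9) rectangle (4.83,3.95);
\fill (1.35,1.15) circle (1.6pt);
\fill (4.55,3.0) circle (1.6pt);
\node at (1.63,1.15) {$v$};
\node at (4.55,3.33) {$u$};
\node at (2.7,1.15) {$X$};
\node at (4.55,2.3) {$Y$};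
\node[left] at (0,1.15) {$c=a(v)$};
\node[left] at (0,3.2) {$a(u)$};
\node[below] at (4.55,0) {$c'=b(u)$};
\node[below] at (1.5,0) {$b(v)$};
\end{tikzpicture}
\caption{Two transverse systems, drawn as rows (cells of $\mathcal Q_1$) and columns (cells of $\mathcal Q_2$) of the vertex set; a row and a column share $o(d)$ vertices. A link joins the row $c$ to the column $c'$ through almost completely adjacent sets $X\subset c\setminus c'$ and $Y\subset c'\setminus c$. Vertices $v\in X$ and $u\in Y$ also lie in the column $b(v)$ and the row $a(u)$, whose links affect their weights.}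
\label{fig:link}
\end{figure}

A vertex can be promoted by a link without bias only if its expected gain is covered by its present weight. So we let $\mathcal L$ be a multiset of links that is maximal subject to
\begin{equation}\label{eq:pack}
\operatorname{used}_x(v):=\sum_{p\in\mathcal L,\ p\ni x}\nu f_{p,x}(v)\le\omega(v)\qquad\text{for all }v\in U_0,\ x\in K(v).
\end{equation}
Repeated copies of a link count as distinct members of $\mathcal L$. Summing \eqref{eq:pack} over $v\in x\cap U_0$ gives
\begin{equation}\label{eq:deg}
\nu\cdot|\{p\in\mathcal L:p\ni x\}|\le\omega(x)\le2 ,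
\end{equation}
so at most $2\Phi$ members are incident to a cell, and a finite maximal $\mathcal L$ exists; we choose it by a fixed rule, as a function of $(\omega,H)$. By \eqref{eq:pack}, if $p\in\mathcal L$ and $f_{p,x}(v)>0$, then $\omega(v)>0$ and $f_{p,x}(v)/\omega(v)\le\Phi$.

Robustness forces the packing to use up almost all the mass.

\begin{lemma}\label{lem:sat}
Let $Z$ be the set of $v\in U_0$ such that all cells of $K(v)$ are active and $\omega(v)-\operatorname{used}_x(v)\ge\frac1{100d}$ for all $x\in K(v)$. Then $|Z|<\sigma m$.
\end{lemma}

\begin{proof}
Suppose that $|Z|\ge\sigma m$. Robustness would give a dense pair of cells, but possibly at small distance in $H$, so we first pass to a subset that meets no such pair. Two distinct cells \emph{conflict} if their distance in $H$ is at most $3$; a cell conflicts with at most $\Delta+\Delta^2+\Delta^3\le\Delta^*$ others. If $s=2$, discard from $Z$ the vertices $v$ for which $a(v)$ and $b(v)$ conflict; there are at most $\frac{Lm}d\cdot\Delta^*\cdot\kappa d=o(m)$ of them, so at least $\sigma m/2$ vertices remain. Switch each cell on independently with probability $\frac12$, and let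 $Z'$ be the set of remaining $v$ such that all cells of $K(v)$ are on and all cells conflicting with one of them are off. These requirements are consistent and concern at most $2+2\Delta^*$ cells, so some outcome has $|Z'|\ge2^{-2-2\Delta^*}\sigma m/2=\sigma'm$. A cell meeting $Z'$ is on and all cells conflicting with it are off, so no two cells meeting $Z'$ conflict.

By robustness there are $c\in\mathcal Q_1$ and $c'\in\mathcal Q_s$ with $e(c\cap Z',c'\cap Z')\ge\zeta d^2$, and $c\ne c'$ because cells are independent. A vertex of $c\cap c'$ has no neighbor in $c\cup c'$, so all these edges run between the disjoint independent sets $(c\setminus c')\cap Z'$ and $(c'\setminus c)\cap Z'$, of size at most $d$. Lemma~\ref{lem:dense} gives sets $X,Y$ inside them. Both cells meet $Z'$, so they are active and at distance more than $3$, and $p=(c,c',X,Y)$ is a link. Since $\nu f_{p,x}\le\nu/(\xi d)=\frac1{100d}$ and $X,Y\subset Z$, adding $p$ to $\mathcal L$ preserves \eqref{eq:pack}. This contradicts maximality.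
\end{proof}

\begin{lemma}\label{lem:size}
$\displaystyle\frac12\Big(\Omega_\ell-\frac{\Omega_0}{50}-\frac{4e(H_\ell)}\Delta\Big)\le\nu|\mathcal L|\le\Omega_\ell$.
\end{lemma}

\begin{proof}
Each link contributes $\nu$ at each of its two cells, so $2\nu|\mathcal L|=\sum_{v\in U_0}\sum_{x\in K(v)}\operatorname{used}_x(v)$, which is at most $s\,\Omega_\ell\le2\Omega_\ell$ by \eqref{eq:pack}. If $v\notin Z$ and all its cells are active, then some $x\in K(v)$ has $\operatorname{used}_x(v)>\omega(v)-\frac1{100d}$. There are at most $2e(H)/\Delta$ inactive cells, each of mass at most $2$. By Lemma~\ref{lem:sat}, \eqref{eq:inv} and \eqref{eq:omega0}, $\omega(Z)\le\sigma mM/d=\frac{\lambda\beta}{200}\frac md\le\frac{\Omega_0}{100}$. Hence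
\[
2\nu|\mathcal L|\ge\Omega_\ell-\omega(Z)-\frac{4e(H)}\Delta-\frac{|U_0|}{100d}\ge\Omega_\ell-\frac{\Omega_0}{50}-\frac{4e(H)}\Delta.\qedhere
\]
\end{proof}

\subsection{One round: the random step}\label{sub:step}

Each $p\in\mathcal L$ \emph{rings} independently with probability $\rho\nu$, and $p$ is \emph{realized} if it rings and no other member of $\mathcal L$ sharing a cell with $p$ rings. Let $q_p$ be the probability that $p$ is realized. By \eqref{eq:deg} at most $4/\nu$ members share a cell with $p$, so
\begin{equation}\label{eq:q}
(1-4\rho)\rho\nu\le q_p\le\rho\nu,\qquad Q_x:=\sum_{p\ni x}q_p\le2\rho .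
\end{equation}
Two realized links share no cell. The \emph{status} of a cell $x$ is the realized link incident to $x$, or ``none'' if there is no such link; it equals $p$ with probability $q_p$ and ``none'' with probability $1-Q_x$. For $v\in x\cap U_0$ with $\omega(v)>0$ define the factor
\[
\phi_x(v)=\frac{f_{p,x}(v)}{\omega(v)}\ \text{ if the status is }p,\qquad\phi_x(v)=\frac{1-\sum_{p\ni x}q_pf_{p,x}(v)/\omega(v)}{1-Q_x}\ \text{ if it is ``none''},
\]
and let $\phi_x(v)=1$ if $\omega(v)=0$. The first formula replaces the weights on $x$ by those proposed by $p$; the second is the compensation that makes $\mathbb E\,\phi_x(v)=1$. By \eqref{eq:q} and \eqref{eq:pack}, $\sum_{p\ni x}q_pf_{p,x}(v)\le\rho\operatorname{used}_x(v)\le\rho\,\omega(v)$, so the second value lies in $[0,1/(1-2\rho)]$. Thus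
\begin{equation}\label{eq:phi}
0\le\phi_x(v)\le\Phi,\qquad\mathbb E\,\phi_x(v)=1,\qquad\phi_x(v)\text{ is a function of the status of }x .
\end{equation}
Put $\omega'(v)=\omega(v)\prod_{x\in K(v)}\phi_x(v)$, and obtain $H_{\ell+1}$ from $H_\ell$ by adding the edge $cc'$ for each realized link $(c,c',X,Y)$. The new edges form a matching between active cells at $H_\ell$-distance more than $3$, so $H_{\ell+1}$ is simple with maximum degree at most $\Delta$, and each realized link gives its own new edge.

If only the factor of $c$ itself acted, the new mass of the cell $c$ would be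
\begin{equation}\label{eq:mu}
\mu_c:=\sum_{v\in c\cap U_0}\omega(v)\phi_c(v)=\begin{cases}1&\text{if a link at }c\text{ is realized},\\[3pt]\dfrac{\omega(c)-Q_c}{1-Q_c}=1+\dfrac{\omega(c)-1}{1-Q_c}&\text{otherwise,}\end{cases}
\end{equation}
where we used that each $f_{p,c}$ is a probability distribution supported on vertices of positive weight. If $s=1$, this is the whole story: we put $\omega_{\ell+1}=\omega'$, and $\omega_{\ell+1}(c)=\mu_c$. If $s=2$, the factors of the crossing cells make $\omega'(c)$ fluctuate around $\mu_c$, and we enforce the bound on masses by hand. Let $\mathcal B=\{c\in\mathcal Q:\omega'(c)>\mu_c+\theta\}$. A vertex $v$ with $K(v)\cap\mathcal B\ne\emptyset$ is \emph{killed}, $\omega_{\ell+1}(v)=0$; otherwise $\omega_{\ell+1}(v)=\omega'(v)$.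

The invariants \eqref{eq:inv} persist. First, $\omega_{\ell+1}\le\omega'\le M\Phi^2/d=M_{\ell+1}/d$. Second, $1-Q_c\ge\frac12$, so \eqref{eq:mu} gives $\mu_c\le1+2(2^\ell-1)\theta$; and $\omega_{\ell+1}(c)\le\mu_c+\theta\le1+(2^{\ell+1}-1)\theta$, since $\omega_{\ell+1}(c)=0$ for $c\in\mathcal B$. A cell $c$ is \emph{spoiled} in this round if $|\omega_{\ell+1}(c)-\mu_c|>\theta$.

\subsection{One round: correlations}\label{sub:corr}

The statuses of different cells are dependent. But as long as no link acts on two of the cells under consideration, the joint law is dominated, up to a factor $1+O(\rho)$, by the product of the marginals.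

\begin{lemma}\label{lem:pattern}
Let $x_1,\dots,x_j$ be distinct cells, $j\ge0$, let $v_i\in x_i\cap U_0$, and let $\mathcal D$ be the event that no realized link is incident to two of these cells. Then $\mathbb E\big[\mathbf 1_{\mathcal D}\prod_i\phi_{x_i}(v_i)\big]\le(1-4\rho)^{-j}$. If $p\in\mathcal L$ is incident to none of the $x_i$, then $\mathbb E\big[\mathbf 1_{p\text{ realized}}\mathbf 1_{\mathcal D}\prod_i\phi_{x_i}(v_i)\big]\le(1-4\rho)^{-j-1}q_p$.
\end{lemma}

\begin{proof}
Let $P_i(y)$ be the probability that $x_i$ has status $y$ and $\phi_i(y)\ge0$ the corresponding value of $\phi_{x_i}(v_i)$. On $\mathcal D$ the pattern $(y_1,\dots,y_j)$ of statuses has the property that those $y_i$ that are links, say for $i\in I$, are distinct members of $\mathcal L$. Such a pattern requires $|I|$ distinct links to ring, so its probability is at most $(\rho\nu)^{|I|}$. By \eqref{eq:q}, $\rho\nu\le P_i(y_i)/(1-4\rho)$ for $i\in I$ and $1\le(1-Q_{x_i})/(1-4\rho)=P_i(y_i)/(1-4\rho)$ for $i\notin I$. Extending the sum to all patterns, which adds nonnegative terms,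
\[
\mathbb E\Big[\mathbf 1_{\mathcal D}\prod_i\phi_{x_i}(v_i)\Big]\le(1-4\rho)^{-j}\sum_{y_1,\dots,y_j}\prod_iP_i(y_i)\phi_i(y_i)=(1-4\rho)^{-j}\prod_i\mathbb E\,\phi_{x_i}(v_i)=(1-4\rho)^{-j}.
\]
For the second bound, the links $y_i$ differ from $p$, so requiring also that $p$ rings contributes a further factor $\rho\nu\le q_p/(1-4\rho)$.
\end{proof}

\begin{lemma}\label{lem:two}
Let $v,u\in U_0$ with $K(v)\cap K(u)=\emptyset$, and let $\mathcal E$ be the event that no realized link joins a cell of $K(v)$ to a cell of $K(u)$. Then $\mathbb E[\omega_{\ell+1}(v)\,\omega_{\ell+1}(u)\,\mathbf 1_{\mathcal E}]\le\mathrm e^{32\rho}\omega_\ell(v)\,\omega_\ell(u)$.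
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:pattern} to the $2s\le4$ cells of $K(v)\cup K(u)$, with the factors evaluated at $v$ and at $u$ respectively. If $\mathcal E$ holds and $\mathcal D$ fails, a realized link $(c,c',X,Y)$ joins the two cells of one vertex, say $v\in c\cap c'$. Then $v\notin X$, so $\omega'(v)=0$; this is why links avoid $c\cap c'$. Hence $\omega'(v)\omega'(u)\mathbf 1_{\mathcal E}\le\omega(v)\omega(u)\mathbf 1_{\mathcal D}\prod\phi_x$, and we use $\omega_{\ell+1}\le\omega'$ and $(1-4\rho)^{-4}\le\mathrm e^{32\rho}$.
\end{proof}

\subsection{One round: conservation of mass}\label{sub:mass}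

\begin{lemma}\label{lem:mass}
The expected number of cells spoiled in the round is $o(m/d)$, and $|\mathbb E\,\Omega_{\ell+1}-\Omega_\ell|=o(m/d)$, uniformly in $(\omega_\ell,H_\ell)$.
\end{lemma}

\begin{proof}
For $s=1$ no cell is spoiled and $\mathbb E\,\omega_{\ell+1}(v)=\omega(v)$. Let $s=2$. The point is that a cell is cut by the other system into pieces of mass $o(1)$ whose factors are mostly independent, so their fluctuations average out.

Let $\Gamma$ be the multigraph on $\mathcal Q$ with edge set $\mathcal L$. Its degrees are at most $2\Phi$, so a ball of radius $3$ contains at most $4(2\Phi)^3=32\Phi^3$ cells. The status of $x$ is determined by the rings of the links with an end at $\Gamma$-distance at most $1$ from $x$. A link of this kind for both $x$ and $y$ forces $\operatorname{dist}_\Gamma(x,y)\le3$. So if $x$ is at distance at least $4$ from every cell in a set $\mathcal Y$, the status of $x$ is independent of the statuses of the cells in $\mathcal Y$.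

Fix a cell $c$, and for $v\in c$ let $\bar c(v)$ be the other cell of $v$. Then $\omega'(c)-\mu_c=\sum_{v\in c\cap U_0}\omega(v)\phi_c(v)(\phi_{\bar c(v)}(v)-1)$, so
\[
\mathbb E(\omega'(c)-\mu_c)^2=\sum_{v,v'\in c\cap U_0}\omega(v)\omega(v')\,\mathbb E\big[\phi_c(v)\phi_c(v')(\phi_{\bar c(v)}(v)-1)(\phi_{\bar c(v')}(v')-1)\big].
\]
If $\bar c(v)$ is at distance at least $4$ from both $c$ and $\bar c(v')$, the expectation vanishes by independence and \eqref{eq:phi}. Otherwise it is at most $\Phi^4$ in absolute value. For given $v'$ there are at most $64\Phi^3$ cells $\bar c(v)$ of the second kind, each meeting $c$ in mass at most $M\kappa$ by \eqref{eq:cap}. So the second moment is at most $\Phi^4\cdot2\cdot64\Phi^3M\kappa=o(1)$. By Chebyshev's inequality and $|\mathcal Q|\le2Lm/d$, the expected number of cells with $|\omega'(c)-\mu_c|>\theta/2$ is $o(m/d)$.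

These cells include $\mathcal B$, and $\omega'(c)\le d\cdot M_{\ell+1}/d$ for every cell, so the total $\omega'$-mass $y$ of the killed vertices has $\mathbb E\,y\le M_{\ell+1}\mathbb E|\mathcal B|=o(m/d)$. Each vertex lies in two cells, so at most $4y/\theta$ cells lose more than $\theta/2$ by killing. A spoiled cell either has $|\omega'(c)-\mu_c|>\theta/2$ or loses more than $\theta/2$, which proves the first statement.

Finally, $\mathbb E[\phi_{a(v)}(v)\phi_{b(v)}(v)]$ lies in $[0,\Phi^2]$ and equals $1$ unless $\operatorname{dist}_\Gamma(a(v),b(v))\le3$. The vertices $v$ of the latter kind have mass at most $\frac{Lm}d\cdot32\Phi^3\cdot M\kappa=o(m/d)$. So $\mathbb E\,\omega'(U_0)=\Omega_\ell+o(m/d)$, and $\Omega_{\ell+1}=\omega'(U_0)-y$.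
\end{proof}

\subsection{After $T$ rounds}\label{sub:after}

We write edges of $H_\ell$ as $cc'$ with $c\in\mathcal Q_1$ and $c'\in\mathcal Q_s$. For an edge $vu$ of $G[U_0]$ let $J_\ell(v,u)$ be the indicator of the event that no edge of $H_\ell$ joins $K(v)$ to $K(u)$. Expectations are now over the whole process.

\begin{lemma}\label{lem:final}
For large $n$ the following hold.
\begin{itemize}
\item[(a)] $0.99\,\Omega_0\le\mathbb E\,\Omega_\ell\le1.01\,\Omega_0$ for all $\ell\le T$, and the expected number of cells spoiled in at least one round is $o(m/d)$.
\item[(b)] $\frac R4\Omega_0\le\mathbb E\,e(H_T)\le2R\,\Omega_0$.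
\item[(c)] The expected number of $4$-cycles of $H_T$ is at most $3R\Delta^2\rho\,\Omega_0$.
\item[(d)] $\mathbb E[\omega_T(v)\omega_T(u)J_T(v,u)]\le\mathrm e^{32R}d^{-2}$ for every edge $vu$ of $G[U_0]$.
\item[(e)] $\displaystyle\mathbb E\sum_{cc'\in E(H_T)}A(c,c')\ge0.24\,R\,\Omega_0$, where $A(c,c')=\sum\omega_T(v)\omega_T(u)$ over all adjacent $v\in c\cap U_0$, $u\in c'\cap U_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This follows from Lemma~\ref{lem:mass} and \eqref{eq:omega0}, since $T$ is a constant.

(b) Given $(\omega_\ell,H_\ell)$, the expected number of new edges is $\sum_pq_p$, which by \eqref{eq:q} lies between $(1-4\rho)\rho\,\nu|\mathcal L|$ and $\rho\,\nu|\mathcal L|$. The upper bound in Lemma~\ref{lem:size} and (a) give $\mathbb E\,e(H_\ell)\le\rho T\cdot1.01\,\Omega_0\le2R\,\Omega_0$ for all $\ell\le T$. Inserting this in the lower bound, with $8R/\Delta=0.08$,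
\[
\mathbb E\,e(H_T)\ge(1-4\rho)\rho T\cdot\tfrac12(0.99-0.02-0.08)\,\Omega_0\ge\tfrac R4\Omega_0 .
\]

(c) Consider a $4$-cycle of $H_{\ell+1}$ that is not in $H_\ell$. New edges form a matching, so the cycle has one new edge or two opposite new edges; and one is impossible, since new edges join cells at $H_\ell$-distance more than $3$. So it has new edges $c_1c_2$, $c_3c_4$ and old edges $c_2c_3$, $c_4c_1$. Given a link $p$ joining $c_1,c_2$, there are at most $\Delta^2$ choices of $(c_3,c_4)$, and by \eqref{eq:deg} the links joining $c_3,c_4$ have total ringing probability at most $2\rho$, independently of $p$. So the conditional expected number of new $4$-cycles is at most $\rho\nu|\mathcal L|\cdot\Delta^2\cdot2\rho\le2\rho^2\Delta^2\Omega_\ell$. Summing over the rounds gives at most $2.02\,R\rho\Delta^2\Omega_0$.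

(d) By \eqref{eq:adjK}, Lemma~\ref{lem:two} applies to $v,u$, and $J_{\ell+1}=J_\ell\mathbf 1_{\mathcal E}$. So the expectation of $\omega_\ell(v)\omega_\ell(u)J_\ell(v,u)$ grows by a factor at most $\mathrm e^{32\rho}$ per round, starting from $d^{-2}$.

(e) We must show that the mass of non-adjacent pairs across an edge of $H$ stays small. Lemma~\ref{lem:two} controls a pair only until a new edge joins its cells, so we track the pairs for which this has not happened and treat the others separately. For $cc'\in E(H_\ell)$ let $S_\ell(c,c')=\sum\omega_\ell(v)\omega_\ell(u)$ over all non-adjacent $v\in(c\setminus c')\cap U_0$, $u\in(c'\setminus c)\cap U_0$ such that no edge of $H_\ell$ other than $cc'$ joins $K(v)$ to $K(u)$. Such pairs have $K(v)\cap K(u)=\emptyset$; for $s=2$ this is because $b(v)\ne c'$ and $a(u)\ne c$.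

\emph{The round of creation.} Condition on $(\omega_\ell,H_\ell)$ and let $p=(c,c',X,Y)\in\mathcal L$ be realized. Then $\omega'$ vanishes on $c\setminus X$ and on $c'\setminus Y$, and for $v\in X$, $u\in Y$,
\[
\omega'(v)\omega'(u)=f_{p,c}(v)f_{p,c'}(u)\prod_{x\in K'}\phi_x ,
\]
where $K'=\emptyset$ if $s=1$, and $K'=\{b(v),a(u)\}$ with factors $\phi_{b(v)}(v)$, $\phi_{a(u)}(u)$ if $s=2$. The link $p$ is incident to no cell of $K'$. If $(v,u)$ contributes to $S_{\ell+1}(c,c')$, then no realized link joins $b(v)$ and $a(u)$, since it would create a second edge between $K(v)$ and $K(u)$. So the second bound of Lemma~\ref{lem:pattern}, applied to $K'$, gives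
\[
\mathbb E\big[S_{\ell+1}(c,c')\mathbf 1_{p\text{ realized}}\mid\omega_\ell,H_\ell\big]\le\frac{q_p}{(1-4\rho)^{3}}\sum_{v\in X,\,u\in Y,\,vu\notin E(G)}\frac1{|X||Y|}\le\mathrm e^{32\rho}\eta\,q_p .
\]

\emph{Later rounds.} Let $cc'\in E(H_\ell)$. If $(v,u)$ meets the conditions in the definition of $S_{\ell+1}(c,c')$, it meets those of $S_\ell(c,c')$, and the event $\mathcal E$ of Lemma~\ref{lem:two} holds, because a realized link from $K(v)$ to $K(u)$ would create a new edge, different from the old edge $cc'$. So $\mathbb E[S_{\ell+1}(c,c')\mid\omega_\ell,H_\ell]\le\mathrm e^{32\rho}S_\ell(c,c')$. With $\Sigma_\ell=\sum_{cc'\in E(H_\ell)}S_\ell(c,c')$, the two estimates give $\mathbb E\Sigma_{\ell+1}\le\mathrm e^{32\rho}\big(\mathbb E\Sigma_\ell+\eta\,\mathbb E[e(H_{\ell+1})-e(H_\ell)]\big)$, and by (b)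
\begin{equation}\label{eq:sigma}
\mathbb E\Sigma_T\le\mathrm e^{32R}\eta\,\mathbb E\,e(H_T)\le\tfrac1{1000}\cdot2R\,\Omega_0=\tfrac R{500}\Omega_0 .
\end{equation}

\emph{The uncounted pairs.} Let $cc'\in E(H_T)$. For $s=1$, $S_T(c,c')$ counts all non-adjacent pairs in $c\times c'$. For $s=2$, a non-adjacent pair $(v,u)\in c\times c'$ that is not counted either has $v$ or $u$ in $c\cap c'$, or has another edge of $H_T$ between $\{c,b(v)\}$ and $\{a(u),c'\}$, which can only be $a(u)b(v)$ since $H_T$ is bipartite. By \eqref{eq:inv} and \eqref{eq:cap}, pairs of the first kind have mass at most $4M_T\kappa$. For the second kind, given $v$ there are at most $\Delta$ cells $a(u)$, each meeting $c'$ in mass at most $M_T\kappa$, so the mass is at most $2\Delta M_T\kappa$. Hence in both cases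
\begin{equation}\label{eq:compare}
A(c,c')\ge\omega_T(c)\,\omega_T(c')-S_T(c,c')-o(1).
\end{equation}

\emph{Masses of cells.} Let $c$ be incident to an edge of $H_T$ and never spoiled. After the first round in which a link at $c$ is realized, $\mu_c=1$ and the deviation of the mass of $c$ from $1$ is at most $\theta$. By \eqref{eq:mu} and $1-Q_c\ge\frac12$, in each later round a deviation $y$ becomes at most $2y+\theta$. So $|\omega_T(c)-1|\le(2^T-1)\theta\le2^{-10}$, and an edge $cc'$ with neither end ever spoiled has $\omega_T(c)\omega_T(c')\ge(1-2^{-10})^2\ge0.99$. Each spoiled cell lies in at most $\Delta$ edges, and $e(H_T)\le\Delta|\mathcal Q|/2=O(m/d)$. Summing \eqref{eq:compare} over the edges with no spoiled end and using (a), (b) and \eqref{eq:sigma},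
\[
\mathbb E\sum_{cc'\in E(H_T)}A(c,c')\ge0.99\cdot\tfrac R4\Omega_0-\tfrac R{500}\Omega_0-o(m/d)\ge0.24\,R\,\Omega_0.\qedhere
\]
\end{proof}

\subsection{The subgraph $F$}\label{sub:F}

We now pick vertices according to the final weights. Given $(\omega_T,H_T)$, each cell $c\in\mathcal Q_1$ independently picks at most one vertex, choosing $v\in c\cap U_0$ with probability $\omega_T(v)/2$; this is possible since $\omega_T(c)\le2$. Let $P$ be the set of picked vertices. If $s=1$ let $F_0=P$, and if $s=2$ let $F_0$ be the set of $v\in P$ such that $b(v)$ contains no other vertex of $P$. Thus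
\begin{equation}\label{eq:one}
\text{every cell of }\mathcal Q\text{ contains at most one vertex of }F_0 ,
\end{equation}
and $\mathbb E|F_0|\le\frac12\mathbb E\,\Omega_T\le\Omega_0$. An edge $vu$ of $G[F_0]$ is \emph{supported} if some edge of $H_T$ joins $K(v)$ to $K(u)$. At most $2\Delta$ cells are $H_T$-adjacent to a cell of $K(v)$, so by \eqref{eq:one} each vertex of $F_0$ lies in at most $2\Delta$ supported edges. We show that there are many supported edges and that few deletions destroy all unsupported edges and all $4$-cycles; the degree bound makes deletions cheap.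

\medskip\noindent\emph{Many supported edges.} Let $vu$ be an edge of $G[U_0]$. We claim that $\mathbb P(v,u\in F_0\mid\omega_T,H_T)\ge\frac1{64}\omega_T(v)\omega_T(u)$. By \eqref{eq:adjK}, $a(v)\ne a(u)$, so for $s=1$ the probability is $\frac14\omega_T(v)\omega_T(u)$. For $s=2$ we also have $u\notin b(v)$ and $v\notin b(u)$, so it suffices that $v$ and $u$ are picked and no other cell of $\mathcal Q_1$ picks a vertex of $b(v)\cup b(u)$. This has probability
\[
\tfrac14\omega_T(v)\omega_T(u)\prod_{c\in\mathcal Q_1\setminus\{a(v),a(u)\}}(1-y_c),\qquad y_c=\tfrac12\omega_T\big(c\cap(b(v)\cup b(u))\big).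
\]
Here $y_c\le M_T\kappa\le\frac12$ by \eqref{eq:cap}, and $\sum_cy_c\le2$ by \eqref{eq:inv}. The convex function $4^{-y}$ agrees with $1-y$ at $y=0$ and $y=\frac12$, so $1-y\ge4^{-y}$ in between, and the product is at least $4^{-2}$. This proves the claim.

Let $Y_1$ be the number of edges $cc'$ of $H_T$ for which there are adjacent vertices $v\in F_0\cap c$, $u\in F_0\cap c'$. For fixed $cc'$, the events $\{v,u\in F_0\}$ for different adjacent pairs $(v,u)\in c\times c'$ are disjoint by \eqref{eq:one}, so their probabilities add up to at least $A(c,c')/64$. By Lemma~\ref{lem:final}(e), $\mathbb EY_1\ge\frac{0.24}{64}R\,\Omega_0\ge\frac R{300}\Omega_0$. A pair $\{v,u\}$ arises from at most two edges of $H_T$, namely $a(v)a(u)$ if $s=1$, and $a(v)b(u)$ or $a(u)b(v)$ if $s=2$. So the expected number of supported edges is at least $\frac R{600}\Omega_0$.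

\medskip\noindent\emph{Unsupported edges.} Let $X_1$ be the set of ends of unsupported edges of $G[F_0]$. Adjacent vertices are picked independently, so Lemma~\ref{lem:final}(d) and \eqref{eq:thin} give
\[
\mathbb E|X_1|\le2\cdot\tfrac14\,\mathrm e^{32R}d^{-2}\,e(G[U_0])\le\tfrac12\mathrm e^{32R}\lambda\,\Omega_0=\frac{\Omega_0}{2\Delta}.
\]
This is the purpose of the thinning.

\medskip\noindent\emph{Supported $4$-cycles.} Let $X_2$ contain one vertex from each $4$-cycle $v_1v_2v_3v_4$ of $G[F_0]$ all of whose edges are supported. For such a cycle choose edges $x_i^+x_{i+1}^-$ of $H_T$ with $x_i^+,x_i^-\in K(v_i)$, indices modulo $4$.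

Suppose first that $x_i^+=x_i^-=x_i$ for all $i$. By \eqref{eq:one} the cells $x_1,\dots,x_4$ are distinct, so $x_1x_2x_3x_4$ is a $4$-cycle of $H_T$, and it determines $v_1v_2v_3v_4$ because $v_i$ is the only vertex of $F_0$ in $x_i$. By Lemma~\ref{lem:final}(c) the expected number of such cycles is at most $3R\Delta^2\rho\,\Omega_0$.

Otherwise $s=2$ and, after a cyclic shift of the indices, $x_1^+\ne x_1^-$: the cycle enters $v_1$ through one of its cells and leaves through the other, which confines $v_1$ to the small set $x_1^+\cap x_1^-$. Four distinct vertices are all picked with conditional probability at most $\prod_i\omega_T(v_i)$, since different cells of $\mathcal Q_1$ pick independently and one cell picks at most one vertex. We bound the sum of these products over the possible quadruples. The vertex $v_2$ ranges over total mass $\Omega_T\le2Lm/d$. Then $v_3$ lies in one of at most $2\Delta$ cells $H_T$-adjacent to a cell of $K(v_2)$, of total mass at most $4\Delta$, and $v_4$ lies in one of at most $2\Delta$ cells $H_T$-adjacent to a cell of $K(v_3)$, again of total mass at most $4\Delta$. Finally $x_1^+$ is $H_T$-adjacent to a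 cell of $K(v_2)$ and $x_1^-$ to a cell of $K(v_4)$, which leaves at most $(2\Delta)^2$ pairs, one cell from each system, with intersections of mass at most $M_T\kappa$. The sum is at most $\frac{2Lm}d(4\Delta)^2(2\Delta)^2M_T\kappa=o(m/d)$. Altogether $\mathbb E|X_2|\le3R\Delta^2\rho\,\Omega_0+o(m/d)$.

\medskip\noindent\emph{Conclusion.} Let $F=G[F_0\setminus(X_1\cup X_2)]$. All edges of $F$ are supported, so a $4$-cycle of $F$ would contain a vertex of $X_2$; thus $F$ is $C_4$-free. Each deleted vertex destroys at most $2\Delta$ supported edges. Since $R/600=k+5$ and $6R\Delta^3\rho=0.006$,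
\[
\mathbb E\,e(F)\ge\tfrac R{600}\Omega_0-2\Delta\,\mathbb E(|X_1|+|X_2|)\ge\big(k+5-1-0.006-o(1)\big)\Omega_0\ge(k+2)\,\Omega_0 ,
\]
while $\mathbb E|F|\le\Omega_0$. Hence $\mathbb E[e(F)-(k+1)|F|]\ge\Omega_0>0$, and some outcome has $e(F)>(k+1)|F|$. This $F$ is a $C_4$-free induced subgraph of $G$ with $e(F)>k|F|$, contradicting $k$-goodness. Lemma~\ref{lem:robust} is proved, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:chi}. \qed

\begin{thebibliography}{9}

\bibitem{Alon} Alon, \emph{Random Struct. Alg.}, 1996.

\bibitem{Haussler} Haussler, \emph{J. Combin. Theory Ser. A}, 1995.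

\bibitem{NSS} Tung Nguyen, Alex Scott, and Paul Seymour, Subdivisions and near-linear stable sets, arXiv:2409.09400 (2024).

\end{thebibliography}
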